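# Ternary forms on moving lines and the degree of degenerate sphere maps

## 1. A linear system and its layers along a line

Let $S_j$ be the space of complex forms of degree $j$ in $z=(z_0,z_1,z_2)$. Fix a subspace $W\subset S_d$ whose elements have no common factor. We use one letter $\ell$ for a line in $\mathbb P^2$ and for a linear form defining it, and we write $S_j(\ell)$ for the forms of degree $j$ on $\ell$. These are binary forms, so $\dim S_j(\ell)=j+1$.

**Definition (layers).** For a line $\ell$ and $i\ge 0$ put
$$W^{(i)}_\ell=\{f\in W:\ \ell^i\mid f\},\qquad V_i=V_i(\ell)=\{(f/\ell^i)|_\ell:\ f\in W^{(i)}_\ell\}\subset S_{d-i}(\ell),$$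
and write $W_\ell=W_\ell^{(1)}$.

The kernel of $W^{(i)}_\ell\to V_i$ is $W^{(i+1)}_\ell$. The space $W^{(i)}_\ell$ is isomorphic to the kernel of
$$W\oplus S_{d-i}\to S_d,\qquad (f,g)\mapsto f-\ell^i g ,$$
because $g$ is determined by $f$. The matrix of this map is polynomial in the coefficients of $\ell$. So there is a nonempty Zariski open set $U\subset\mathbb P^{2*}$ of lines on which $\dim W^{(i)}_\ell$ is constant for every $i$ (only $0\le i\le d+1$ matter). On $U$ the numbers $\lambda_i=\dim V_i(\ell)$ are constant, and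
$$\sum_{i\ge0}\lambda_i=\dim W. \tag{1}$$
Since the rank is constant on $U$, the kernels form a vector bundle: every pair $(f,g)$ with $f=\ell^ig\in W$ extends to a family of such pairs depending holomorphically on $\ell$. The base locus $\mathrm{Bs}$ of $W$ (its common zero set) is finite, since there is no common factor. We take $U$ so small that its lines avoid $\mathrm{Bs}$. Then **$V_0(\ell)$ has no common zero.** We shall shrink $U$ whenever convenient.

**Example (all conics).** For $W=S_2$ we have $W^{(i)}_\ell=\ell^iS_{2-i}$, so $(\lambda_i)=(3,2,1)$. In general $W=S_d$ gives $(d+1,d,\dots,1)$, and then $d=\lambda_0-1$.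

**Example (six quartics).** Let
$$W=\langle z_0^4,\ z_0z_1^3,\ z_1^4,\ z_1^3z_2,\ z_0^2z_1z_2,\ z_0z_2^3\rangle . \tag{2}$$
Take $\ell=\tau_1z_1+\tau_2z_2-\tau_0z_0$ with all $\tau_i\ne0$, and put $a=\tau_1z_1$, $b=\tau_2z_2$, $c=-\tau_0z_0$. On $\ell$ we have $-c=a+b$, so up to constants the six monomials become
$$(a+b)^4,\quad (a+b)a^3,\quad a^4,\quad a^3b,\quad (a+b)^2ab,\quad (a+b)b^3 .$$
Modulo $\langle a^4,a^3b\rangle$ only three of them matter:
$$(a+b)^2ab\equiv 2a^2b^2+ab^3,\qquad (a+b)b^3=ab^3+b^4,\qquad (a+b)^4\equiv 6a^2b^2+4ab^3+b^4 ,$$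
and the third is three times the first plus the second. So $\lambda_0=4$ and $\dim W_\ell=2$. Two elements of $W_\ell$ are $\ell z_1^3$ and, by the identity $a^3+b^3+c^3-3abc=(a+b+c)(a^2+b^2+c^2-ab-bc-ca)$,
$$z_0\,(a^3+b^3+c^3-3abc)=\ell\, z_0Q_\ell,\qquad Q_\ell=a^2+b^2+c^2-ab-bc-ca .$$
On $\ell$ we get $Q_\ell=3(a^2+ab+b^2)$, so $V_1$ is spanned by $a^3$ and $(a+b)(a^2+ab+b^2)$. These are independent, so $\lambda_1=2$ and $(\lambda_i)=(4,2,0,\dots)$. Here $d=4$ while $\lambda_0-1=3$.

These layers are a tool for sphere maps. A sphere map of degree $d$ in $N$ components produces such a $W$ of dimension $N+1$. Its degeneracy $s$ satisfies $\lambda_0=N-s$. The conjecture discussed below says that, for $s>0$, one always has $d=\lambda_0-1$, as for the conics. The six quartics come from a sphere map with $N=5$, $s=1$.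

## 2. Sphere maps, degeneracy, and the statements

Let $\mathbb S^{2n-1}=\{z\in\mathbb C^n:\|z\|^2=1\}$. A *sphere map* is a holomorphic map taking $\mathbb S^3$ into $\mathbb S^{2N-1}$. Equivalently, one may consider smooth CR maps $H:\mathbb S^3\to\mathbb S^{2N-1}$: by Forstnerič and Cima–Suffridge these are rational with poles off the sphere. Write $H=P/q$ in lowest terms. The *degree* of $H$ is $\max(\deg P,\deg q)$. Two sphere maps are *equivalent* if they differ by composition with automorphisms of the source and target spheres.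

**Definition (degeneracy, in the sense of Lamel).** Let $\bar L=z_2\partial_{\bar z_1}-z_1\partial_{\bar z_2}$ be the CR vector field of $\mathbb S^3$. For $p\in\mathbb S^3$ put
$$E_k(p)=\operatorname{span}_{\mathbb C}\{\bar L^j\,\overline H(p):\ 0\le j\le k\}\subset\mathbb C^N .$$
Then $H$ is (constantly) *$s$-degenerate* if $\max_{p,k}\dim E_k(p)=N-s$, the maximum being attained on an open dense set. Equivalently, at generic points the space of holomorphic vector fields tangent to $\mathbb S^{2N-1}$ along the image of $H$ has dimension $s$. For $s=0$ one says finitely nondegenerate.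

For $H(z)=z$, $N=2$, we have $\overline H=(\bar z_1,\bar z_2)$ and $\bar L\overline H=(z_2,-z_1)$. The determinant of this pair is $-(|z_1|^2+|z_2|^2)=-1$, so $s=0$.

The following facts are known. A sphere map that is $(N-1)$-degenerate on an open set is constant. One that is $(N-2)$-degenerate on an open set is of degree one. If the image of $H:\mathbb S^3\to\mathbb S^{2N-1}$ is not contained in a complex three-dimensional affine subspace, then $H$ is constantly $(N-3)$-degenerate in an open set if and only if it has degree two. In the paper of della Sala, Lamel, Reiter and Son, "On highly degenerate CR maps of spheres" (arXiv:2210.13525), one finds the following.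

**Conjecture.** If a sphere map is $s$-degenerate for $s>0$ having linearly independent components, then it is of degree $N-s-1$.

"Linearly independent components" means that the image lies in no proper complex affine subspace of $\mathbb C^N$; equivalently, $1,H_1,\dots,H_N$ are linearly independent. This condition is invariant under equivalence.

**Standing notation.** $H=P/q$ is a sphere map of degree $d$ in lowest terms with $1,H_1,\dots,H_N$ linearly independent (so $H$ is not constant), $s$ is its generic degeneracy, and $r=N-s$. The conjecture says: $s>0\Rightarrow d=r-1$. It is false.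

**Theorem 1.** The polynomial map
$$H(z)=\Big(\tfrac1{\sqrt2}z_1^3,\ \tfrac1{\sqrt2}z_1^4,\ \tfrac1{\sqrt2}z_1^3z_2,\ \sqrt3\,z_1z_2,\ z_2^3\Big)$$
maps $\mathbb S^3$ to $\mathbb S^9$, has degree $4$, has $1,H_1,\dots,H_5$ linearly independent, and is $1$-degenerate. Here $N-s-1=3\neq4$.

**Theorem 2.**
(a) Always $d\ge N-s-1$ and $s\le\frac{r(r-1)}2-1$.
(b) If $s>0$ and $s>\frac{(r-2)(r-3)}2$, then $d=N-s-1$.
(c) For all $r\ge4$ and $1\le s\le\frac{(r-2)(r-3)}2$ there is a monomial map as in the standing notation with $N-s=r$ and $d=r\ne N-s-1$.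

Part (a) forces $r\ge2$, so pairs with $r\le1$ do not occur. For $s>0$ and $r\ge 2$, the conjecture holds for the pair $(N,s)$ if and only if $2s>(r-2)(r-3)$: if this holds, use (b); if not, then $r\ge4$ and (c) applies. For $s=1$ it fails for every $N\ge5$, since then $r=N-1\ge4$ and $\frac{(r-2)(r-3)}2\ge1$.

**Theorem 3.** For every $r\ge3$ there is a monomial map as in the standing notation with $s=1$, $N=r+1$, $d=2r-4$; thus $d-(N-s-1)=r-3$.

**Theorem 4.** If $s>0$ and $N-s=4$, then $d\in\{3,4\}$, and $d=4$ only if $N=5$, $s=1$. Both values occur.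

## 3. A degree-four map with one degeneracy

We check what can be checked by hand in Theorem 1. This already refutes the conjecture. With $x=|z_1|^2$, $y=|z_2|^2$ and $x+y=1$,
$$\|H\|^2=\tfrac12x^3+\tfrac12x^3(x+y)+3xy+y^3=x^3+3xy+y^3=(x+y)^3-3xy(x+y)+3xy=1 .$$
The components are distinct nonconstant monomials, so $1,H_1,\dots,H_5$ are independent, and the degree is $4$. On $\mathbb S^3$,
$$z_1\bar H_2+z_2\bar H_3-\bar H_1=\tfrac1{\sqrt2}\,\bar z_1^3\,(|z_1|^2+|z_2|^2-1)=0 .$$
The field $\bar L$ is tangent to $\mathbb S^3$ and $\bar Lz_1=\bar Lz_2=0$. Applying $\bar L^j$ gives $z_1\bar L^j\bar H_2+z_2\bar L^j\bar H_3-\bar L^j\bar H_1=0$ on $\mathbb S^3$ for all $j$. So every $E_k(p)$ lies in the hyperplane of $\mathbb C^5$ given by the nonzero covector $(-1,z_1,z_2,0,0)$ at $z=p$, and $s\ge1$. Hence $s>0$ and $N-s-1\le3<4=d$. That $s$ is exactly $1$ follows from Lemma 5 below.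

## 4. From a sphere map to a linear system

**Homogenization.** The purpose is to attach $W$ to $H$. Homogenize $P_1,\dots,P_N,q$ with $z_0$ to forms of degree $d$. They have no common factor: $z_0$ is not one, as some $P_j$ or $q$ has degree exactly $d$, and any other would survive dehomogenization, against lowest terms. Put
$$W=\operatorname{span}(P_1,\dots,P_N,q)\subset S_d,\qquad \dim W=N+1 ,$$
the dimension being the independence of $1,H_1,\dots,H_N$. For the map of Theorem 1, $W$ is the space (2).

**The kernel.** The purpose is to encode the sphere condition in $W$. Write $\bar f(\tau)=\overline{f(\bar\tau)}$ and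
$$A(z,\tau)=\sum_jP_j(z)\bar P_j(\tau)-q(z)\bar q(\tau).$$
In affine coordinates, $A(z,\bar z)=0$ for $z\in\mathbb S^3$. So the polynomial $A$ vanishes on $M=\{(z,\bar z):z\in\mathbb S^3\}$, which has real dimension $3$ and lies in the hypersurface $X=\{z_1\tau_1+z_2\tau_2=1\}$ of complex dimension $3$. The quadric $X$ is smooth, because the gradient $(\tau,z)$ does not vanish on it, and irreducible, hence connected. The submanifold $M$ is totally real: if $i(v,\bar v)=(w,\bar w)$, then $w=iv$ and $\bar w=i\bar v$, so $v=0$. Hence $TM\oplus iTM=TX$ along $M$. A holomorphic function on $X$ vanishing on $M$ has differential zero on $TM$, hence on $TX$, along $M$. So its first partial derivatives in local coordinates vanish on $M$. Repeating this, all its derivatives vanish at points of $M$, and the function is zero on $X$. So $A$ vanishes on $X$ and is divisible by $z_1\tau_1+z_2\tau_2-1$. The quotient has degree at most $d-1$ in $z$ and in $\tau$. Homogenizing,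
$$A(z,\tau)=\ell_\tau(z)\,B(z,\tau),\qquad \ell_\tau(z)=z_1\tau_1+z_2\tau_2-z_0\tau_0, \tag{3}$$
with $B$ bihomogeneous of bidegree $(d-1,d-1)$. We record three consequences.

**(K1)** $A(\cdot,\tau)\in W$ and $\ell_\tau\mid A(\cdot,\tau)$ for every $\tau\in\mathbb C^3$.

**(K2)** The elements $A(\cdot,\tau)$ span $W$. Indeed the functions $\bar P_1,\dots,\bar P_N,\bar q$ are independent, so the coefficient vectors $(\bar P_1(\tau),\dots,\bar P_N(\tau),-\bar q(\tau))$ span $\mathbb C^{N+1}$.

**(K3)** As a Hermitian element of $W\otimes\overline W$, $A$ is nondegenerate of signature $(N,1)$.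

**Lemma 5.** $N-s=r$ equals the rank of the restriction $W\to S_d(\ell)$ for generic $\ell\in\mathbb P^{2*}$; that is, $\lambda_0=r$. For monomial maps, $r$ is the dimension of the span of the functions $u^a(1-u)^b$ over the monomials $z_1^az_2^b$ of $H$.

*Proof.* **Step 1: turn $\bar L$ into differentiation along a line.** Since $\bar Lz_i=0$, for antiholomorphic $\phi(\bar z)$ we have
$$\bar L^j\phi(p)=\frac{d^j}{dt^j}\Big|_0\phi(\bar p+tv),\qquad v=(p_2,-p_1).$$
So $\max_k\dim E_k(p)$ is the dimension of the span in $\mathbb C^N$ of all derivatives at $t=0$ of $t\mapsto\overline H(\bar p+tv)$. A vector $c\in\mathbb C^N$ annihilates all of them if and only if $\sum c_i\bar H_i(\bar p+tv)\equiv0$. Hence $\max_k\dim E_k(p)$ is the dimension of the span of the $N$ functions $t\mapsto\bar H_i(\bar p+tv)$.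

**Step 2: identify the line.** Multiply by $\bar q$, which is nonzero at $\bar p$, and conjugate. The number becomes the dimension of the span of the $P_j$ on the line $\{p+t(\bar p_2,-\bar p_1)\}=\{\bar p_1z_1+\bar p_2z_2=1\}$, that is, on $\ell_\tau$ with $\tau=(1,\bar p)$. On this line (3) gives $\sum_jP_j(z)\overline{P_j(p)}=q(z)\overline{q(p)}$ with $q(p)\ne0$. So $q$ lies in the span of the $P_j$ there, and the number is $\operatorname{rank}(W\to S_d(\ell_\tau))$.

**Step 3: generic lines.** The lines of maximal rank form a nonempty Zariski open set, given by nonvanishing of polynomial minors in $\tau$. At $\tau=(1,\bar p)$ some of these minors is a nonzero polynomial in $\bar p$. Such a polynomial cannot vanish on an open subset of $\mathbb S^3$. To see this, pass to conjugates and let $f$ be a holomorphic polynomial vanishing on an open piece of $\mathbb S^3$. Its complex linear differential vanishes on $T_p\mathbb S^3$, which spans $\mathbb C^2$ over $\mathbb C$. So all first partials vanish on the piece, inductively all partials do, and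 $f=0$. Thus the maximal rank is attained on an open dense subset of $\mathbb S^3$ and equals $N-s$.

**Step 4: monomial maps.** If $p_1p_2\ne0$, put $u=\bar p_1z_1$ on the line, so $1-u=\bar p_2z_2$. Then $z_1^az_2^b$ is a nonzero constant times $u^a(1-u)^b$. By Step 2 the span of the $P_j$ suffices. $\square$

**End of the proof of Theorem 1.** By Lemma 5, $r=\dim\operatorname{span}\{u^3,u^4,u^3(1-u),u(1-u),(1-u)^3\}$. The third function lies in the span of the first two. Modulo $u^3,u^4$ the last two are $u-u^2$ and $1-3u+3u^2$, which are independent. So $r=4$ and $s=1$. $\blacksquare$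

By (1) and Lemma 5, for every $H$ as in the standing notation,
$$\lambda_0=r,\qquad \sum_{i\ge1}\lambda_i=(N+1)-r=s+1. \tag{4}$$

**Example.** The polynomial $\frac12(x+y)+\frac12(x+y)^2$ is $1$ on $x+y=1$. It gives the map with components proportional to $z_1,z_2,z_1^2,z_1z_2,z_2^2$. Here $N=5$ and $W=S_2$, so $(\lambda_i)=(3,2,1)$, $r=3$, $s=2$, $d=2=r-1$.

## 5. Monomial families: Theorems 2(c) and 3

Let $p(x,y)$ be a polynomial with nonnegative coefficients, $p(0)=0$ and $p=1$ on $x+y=1$. Each term $cx^ay^b$ gives a component $\sqrt c\,z_1^az_2^b$, and the result is a sphere map. Distinct nonconstant monomials are independent together with $1$. Replacing a term $c\,m$ by $\frac c2m+\frac c2m(x+y)$ does not change the values on $x+y=1$.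

**Lemma 6.** Let $e\ge1$. For each integer $n$ with $e+1\le n\le\frac{(e+1)(e+2)}2$ there is $Q$ with nonnegative coefficients, $Q=1$ on $x+y=1$, whose support $M$ consists of $n$ monomials of degree $\le e$, contains $x^e$, and restricts (via $x=u$, $y=1-u$) to a spanning set of the polynomials of degree $\le e$ in $u$.

*Proof.* **Step 1: the smallest support.** Let $Q^{(0)}=1$ and $Q^{(j)}=y+xy+\dots+x^{j-1}y+x^j$. On $x+y=1$ this is $(1-x)(1+\dots+x^{j-1})+x^j=1$. The support of $Q^{(e)}$ is $M_0=\{y,xy,\dots,x^{e-1}y,x^e\}$, with $e+1$ elements. On the line, $1-u,\ u(1-u),\dots,u^{e-1}(1-u),\ u^e$ have distinct vanishing orders $0,1,\dots,e$ at $u=0$. So they form a basis of the polynomials of degree $\le e$, and any larger support of degree $\le e$ still spans.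

**Step 2: add the powers of $x$.** For $0\le i\le e-1$, a positive convex combination of $Q^{(e)},Q^{(0)},\dots,Q^{(i)}$ has support $M_0\cup\{1,x,\dots,x^i\}$. This gives the sizes $e+2,\dots,2e+1$. At the end all monomials $x^ay^b$ with $b\le1$, $a+b\le e$ are present.

**Step 3: add the rest.** Add the $x^ay^b$ with $b\ge2$, $a+b\le e$, one at a time, ordered by $b$, then by $a$. To do so, replace the term $c\,m$ with $m=x^ay^{b-1}$ by $\frac c2m+\frac c2m(x+y)$. The monomial $x^{a+1}y^{b-1}$ has degree $a+b\le e$ and smaller $y$-exponent, so it is already present. Thus exactly one monomial, $x^ay^b$, is added. The process ends with all $\frac{(e+1)(e+2)}2$ monomials. $\square$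

**Proof of Theorem 2(c).** Given $r\ge4$ and $1\le s\le\frac{(r-2)(r-3)}2$, put $e=r-3\geq 1$ and take $Q$ from Lemma 6 with $n=e+1+s$. This is allowed because $\frac{(e+1)(e+2)}2-(e+1)=\frac{e(e+1)}2=\frac{(r-2)(r-3)}2$. Let
$$p=x^3Q+3xy+y^3 .$$
On $x+y=1$ it equals $x^3+3xy+y^3=1$. Its monomials are $x^3m$ ($m\in M$), $xy$, $y^3$, all distinct and nonconstant, so $N=n+2$. On the line they span $u^3\cdot\{\text{polynomials of degree}\le e\}$ together with $u-u^2$ and $(1-u)^3\equiv1-3u+3u^2$ mod $u^3$. The dimension is $e+1+2=r$. So $N-r=n-e-1=s$, and the degree is $3+e=r$, since $x^3x^e$ occurs. $\blacksquare$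

**Remark (all pairs allowed by Theorem 2(a) occur).** For $r\ge2$ and $0\le s\le\frac{r(r-1)}2-1$ there is also a map with $d=r-1$. Put $e=r-1$, run the construction of Lemma 6 without $Q^{(0)}$, so that $1\notin M$, and take $p=Q$. Step 3 never uses the monomial $1$, because there $m=x^ay^{b-1}$ has $b-1\ge1$. The sizes $N=n$ run from $e+1$ to $\frac{(e+1)(e+2)}2-1$, the span on the line has dimension $e+1=r$, and $s=n-(e+1)$ runs from $0$ to $\frac{e(e+1)}2-1=\frac{r(r-1)}2-1$.

**Proof of Theorem 3.** **Step 1: a map with few monomials.** For $k\ge0$ let $s_n=T_1^n+T_2^n$, where $T_1,T_2$ are the roots of $T^2-xT-y$. From $s_0=2$, $s_1=x$, $s_n=xs_{n-1}+ys_{n-2}$ we see by induction that $s_n$ has positive coefficients exactly at $x^{n-2j}y^j$, $0\le j\le n/2$, and that the coefficient of $x^n$ is $1$ for $n\ge1$. On $x+y=1$ the roots are $1$ and $-y$ (sum $1-y=x$, product $-y$), so $s_{2k+1}=1-y^{2k+1}$. Hence $p_0=s_{2k+1}+y^{2k+1}$ is $1$ there (D'Angelo's maps). It has $k+2$ monomials. On the line these vanish at $u=0$ to the distinct orders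 $2k+1-2j$ ($0\le j\le k$) and $0$, hence are independent.

**Step 2: raise the degree and create one degeneracy.** Replace $x^{2k+1}$ by $\frac12x^{2k+1}+\frac12x^{2k+1}(x+y)$. This adds the monomials $x^{2k+2}$ and $x^{2k+1}y$, which are new by degree, so $N=k+4$. On the line all old functions have degree $\le2k+1$, so $u^{2k+2}$ is independent of them, while $u^{2k+1}(1-u)=u^{2k+1}-u^{2k+2}$ is dependent. So $r=k+3$, $s=1$, $d=2k+2=2r-4$. As $k\ge0$ varies, $r$ takes all values $\ge3$. $\blacksquare$

For $k=1$ this is the map of Theorem 1, since $s_3=x^3+3xy$.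

## 6. The staircase inequality and Theorem 2(a)

We now want restrictions on $(\lambda_i)$. They come from comparing neighboring layers, which are spaces of binary forms.

**Lemma 7.** Let $V\neq0$ be a space of binary forms of degree $e$, $v=\dim V$. Then $\dim S_1V\ge v+1$, with equality if and only if $V=gS_{v-1}$ for a form $g$ of degree $e-v+1$. (Here $S_j$ denotes binary forms.)

*Proof.* **Step 1: compute the kernel of multiplication.** If $xa+yb=0$, then $a=yc$, $b=-xc$. So the kernel of $S_1\otimes V\to S_1V$ is isomorphic to $V'=\{c\in S_{e-1}:S_1c\subset V\}$, and $\dim S_1V=2v-v'$ with $v'=\dim V'$.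

**Step 2: $v'\le v-1$.** For $0\ne L\in S_1$ we have $LV'\subset V$, so $v'\le v$. If $v'=v$, then $V=LV'$ for all $L$. Then every element of $V$ is divisible by every linear form, which is impossible for a nonzero one. This gives the inequality, and equality means $v'=v-1$.

**Step 3: the equality case, by induction on $v$.** For $v=1$, $V=\langle g\rangle$. If $v\ge2$ and $v'=v-1\ge1$, then $v\le\dim S_1V'\le\dim V=v$. So $V=S_1V'$ and equality holds for $V'$. By induction $V'=gS_{v-2}$ with $\deg g=(e-1)-(v-1)+1=e-v+1$, hence $V=gS_{v-1}$. Conversely $S_1\,gS_{v-1}=gS_v$ has dimension $v+1$. $\square$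

**Lemma 8.** For $\ell\in U$,
$$S_1(\ell)\,V_{i+1}\subset V_i. \tag{5}$$
Hence $\lambda_i\ge\lambda_{i+1}+1$ whenever $\lambda_{i+1}\ge1$.

*Proof.* The idea is to move the line and differentiate. Let $f\in W^{(i+1)}_\ell$ and $m\in S_1$. By the bundle property of Section 1 there is a holomorphic family $f_t=(\ell+tm)^{i+1}g_t\in W$ with $f_0=f$, $g_t$ holomorphic in $t$. Its derivative at $t=0$,
$$(i+1)\,\ell^i m\,g_0+\ell^{i+1}g_0' ,$$
lies in the fixed vector space $W$, hence in $W^{(i)}_\ell$. Dividing by $\ell^i$ and restricting, $m\,g_0|_\ell\in V_i$. Here $g_0|_\ell=(f/\ell^{i+1})|_\ell$ is an arbitrary element of $V_{i+1}$. The second claim is Lemma 7. $\square$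

**Proof of Theorem 2(a).** If $\lambda_i=0$, then $\lambda_{i+1}=0$ by Lemma 8. So $\lambda_0\ge1$, since $W\ne0$, and the sequence strictly decreases until it reaches $0$: $\lambda_i\le\max(r-i,0)$. By (4), $s+1\le(r-1)+\dots+1=\frac{r(r-1)}2$. Moreover $r=\dim V_0\le\dim S_d(\ell)=d+1$. $\blacksquare$

**Lemma 9.** If $\lambda_1=r-1\ge1$, then $d=r-1$.

*Proof.* $r=\lambda_1+1\le\dim S_1V_1\le\dim V_0=r$. So by Lemma 7 $V_1=gS_{r-2}(\ell)$, and $V_0=S_1V_1=gS_{r-1}(\ell)$. As $V_0$ has no common zero, $g$ is constant, so $d=r-1$. $\square$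

**Small $r$ by hand.** For $r=2$, (a) gives $s=0$. For $r=3$ and $s>0$, the tail $(\lambda_1,\lambda_2,\dots)$ decreases strictly from a value $\le2$ and has sum $s+1\ge2$. It is $(2)$ or $(2,1)$, so $\lambda_1=r-1$ and $d=2$. For $r=4$ the tails with sum $\ge2$ are $(3)$, $(3,1)$, $(3,2)$, $(3,2,1)$, where $d=3$ by Lemma 9, and two further ones: $(2,1)$ with $s=2$, and $(2)$ with $s=1$. The tail $(2)$ is that of the six quartics (2). The tail $(2,1)$ is in the range of Theorem 2(b).

**Where counting stops.** One would like to treat $(2,1)$ by dimension counting too. For $r\ge4$ and the layers $(r,r-2,r-3,\dots)$, Lemma 7 gives $V_2=hS_{r-4}$, $V_1=hS_{r-3}$, with a binary form $h$ of degree $d-r+2$. Nothing forces $h$ to be constant, because $V_0$ is larger than $S_1V_1$. No further counting can help, as the following linear system shows. Let $D$ be a form of degree $\delta\ge1$, let $w$ be a form of degree $\delta+r-2$ without common factor with $D$, and let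
$$W=D\,S_{r-2}\oplus\langle w\rangle .$$
Its forms have no common factor. For generic $\ell$, $w$ does not vanish at the points of $D\cap\ell$. So $w|_\ell\notin D|_\ell S_{r-2}(\ell)$, which gives $\lambda_0=r$, and a form $Dc+\mu w$ vanishing on $\ell$ has $\mu=0$. Since $\ell\nmid D$, $W^{(i)}_\ell=D\,\ell^iS_{r-2-i}$ for $i\ge1$, and $(\lambda_i)=(r,r-2,r-3,\dots,1)$. The degree $d=\delta+r-2$ is arbitrary.

This $W$ does not come from a sphere map. By (K1), for generic $\tau$ the form $A(\cdot,\tau)$ would lie in $W_{\ell_\tau}\subset D\,S_{r-2}$. Then all $A(\cdot,\tau)$ would lie in this proper subspace, against (K2). So the proof must use the kernel, and it must follow the roots of $h$ as the line moves: here they trace the curve $D$.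

## 7. Common roots of $V_1(\ell)$ as the line moves

**Hypothesis (h).** $r\ge4$, $d\ge r$, and for all $\ell\in U$: $V_1(\ell)=h_\ell S_{r-3}(\ell)$. So $\lambda_1=r-2$ and $\delta:=\deg h_\ell=(d-1)-(r-3)=d-r+2\ge2$.

Throughout this section (h) is assumed for the $W$ of a sphere map. By (5), $V_0\supset S_1V_1=h_\ell S_{r-2}(\ell)$, of dimension $r-1$. So
$$V_0=h_\ell S_{r-2}(\ell)\oplus\langle w_\ell\rangle,\qquad w_\ell\ \text{has no zero in common with}\ h_\ell, \tag{6}$$
the latter because $V_0$ has no common zero.

**The evaluation map.** We translate (6) into geometry. Let $\varphi:\mathbb P^2\setminus\mathrm{Bs}\to\mathbb P(W^*)$, $z\mapsto[\mathrm{ev}_z]$. Let $x_\ell\in\mathbb P(W^*)$ be the class of functionals with kernel $\{f\in W:f|_\ell\in h_\ell S_{r-2}(\ell)\}$. This is a hyperplane of $W$, since $W\to V_0$ is onto, and it contains $W_\ell$. Then: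

**(i)** If $z\in\ell$ and $h_\ell(z)=0$, then $\varphi(z)=x_\ell$. Indeed $\mathrm{ev}_z$ is nonzero, as $\ell$ avoids $\mathrm{Bs}$, and it kills that hyperplane.

**(ii)** If $z$ is a root of $h_\ell$ of multiplicity $\ge2$, then $d\varphi_z(T_z\ell)=0$. Take $w\in W$ with $w|_\ell=w_\ell$. Near $z$ the affine coordinates of $\varphi$ are quotients $f/w$ with $f\in W$. On $\ell$, $f=\mu w+h_\ell c$, so $f/w=\mu+h_\ell c/w$ has zero derivative along $\ell$ at $z$.

**(iii)** $\varphi$ is injective on $\ell\setminus\{h_\ell=0\}$. For distinct $z,z'$ there, $r-2\ge1$ gives an element of $h_\ell S_{r-2}(\ell)\subset V_0$ vanishing at $z$ but not at $z'$.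

**The image surface.** Let $\Sigma=\overline{\varphi(\mathbb P^2\setminus\mathrm{Bs})}$, an irreducible variety. It is a surface. Otherwise, as $\varphi|_\ell$ is not constant by (iii), $\Sigma$ is a curve and equals $\overline{\varphi(\ell)}$. A form $f\in W$ vanishing on $\ell$ is a linear function on $W^*$ vanishing on $\varphi(\ell)$, hence on $\Sigma$, so $f=0$. This gives $W_\ell=0$, contradicting $\lambda_1=r-2>0$. Let $Z$ be the closed set where $\varphi$ is undefined or $\operatorname{rank}d\varphi<2$. It is proper, since $\varphi$ is dominant onto a surface, so $\dim Z\le1$. Let $\Sigma_0$ be the smooth locus of $\Sigma$ minus $\overline{\varphi(Z\setminus\mathrm{Bs})}$, a nonempty open subset of $\Sigma$. If $\varphi(z)\in\Sigma_0$, then $z\notin Z$ and $\varphi$ is a local biholomorphism from a neighborhood of $z$ onto a neighborhood of $\varphi(z)$ in $\Sigma$.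

**The incidence surface of roots.** Let $I=\{(z,\ell):\ell\in U,\ z\in\ell,\ h_\ell(z)=0\}$. The condition says that $f/\ell$ vanishes at $z$ for all $f\in W_\ell$, because $S_{r-3}(\ell)$ has no common zero. Since the spaces $W_\ell$ form an algebraic bundle over $U$, $I$ is closed algebraic in $\mathbb P^2\times U$. It is proper over $U$ with finite nonempty fibers, hence finite and surjective over $U$. Likewise the condition $\operatorname{ord}_zh_\ell\ge m$ is closed: all elements of $V_1(\ell)$ vanish at $z$ to order $\ge m$. We shrink $U$ by removing images of closed subsets of dimension $\le1$. These subsets are the components of $I$ not dominating $U$, the intersections of two components, and in each component the proper closed subset where $\operatorname{ord}_zh_\ell$ exceeds its generic value. After this, the irreducible components $I_1,\dots,I_c$ of $I$ are disjoint, all surject onto $U$ (so $\dim I_j=2$), and $\operatorname{ord}_zh_\ell=a_j$ is constant on $I_j$.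

**Proposition 10.** Under (h), some component $I_j$ dominates $\mathbb P^2$ under $(z,\ell)\mapsto z$. After shrinking $U$, for $(z,\ell)\in I_j$ we have $\varphi(z)\in\Sigma_0$, all roots of $h_\ell$ are simple, and $\varphi$ is locally biholomorphic onto its image in $\Sigma$ at each of them.

*Proof.* Suppose that no component dominates $\mathbb P^2$.

**Step 1: the roots lie on a fixed curve.** Let $D_j=\overline{\mathrm{pr}_1(I_j)}$. It is irreducible of dimension $\le1$, and not a point, as the lines of $U$ do not all pass through one point. So it is an irreducible curve. The set $\{(z,\ell):\ell\in U,\ z\in D_j\cap\ell\}$ is open in a $\mathbb P^1$-bundle over $D_j$, hence an irreducible surface. It contains the closed two-dimensional set $I_j$, so it equals $I_j$. In particular the $D_j$ are distinct. For generic $\ell$, transversal to all $D_j$, the root divisor of $h_\ell$ is $\sum_ja_j\,(D_j\cdot\ell)$, so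
$$\sum_ja_j\deg D_j=\delta\ge2 .$$
Put $D=\bigcup_jD_j$. By (i), $\varphi=x_\ell$ on $D\cap\ell$ for $\ell\in U$.

**Step 2: $\varphi$ is constant on $D\setminus\mathrm{Bs}$.** Let $i\ne j$, or $i=j$ with $\deg D_i\ge2$. A generic line meets $D_i$ and $D_j$ in points $p\ne q$. So the set $O$ of pairs $(p,q)\in D_i\times D_j$ with $p\ne q$ and $\overline{pq}\in U$ is nonempty, and it is open in the irreducible $D_i\times D_j$. On $O$ we have $\varphi(p)=\varphi(q)$ by Step 1. Fix $q_0$ such that $O\cap(D_i\times\{q_0\})\ne\emptyset$. Then $\varphi=\varphi(q_0)$ on a dense open subset of $D_i$, so $\varphi$ is constant on $D_i\setminus\mathrm{Bs}$. Symmetrically, it is constant on $D_j\setminus\mathrm{Bs}$, and the values agree because $\varphi(p)=\varphi(q)$ for a pair in $O$. This settles all cases except that $D=D_1$ is a single line. In that case $a_1=\delta\ge2$. The complement of $U$ contains the whole pencil of lines through $z$ only for finitely many $z$. So for generic $z\in D_1$ all but finitely many lines $\ell$ through $z$ lie in $U$. For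 these, $z$ is a root of $h_\ell$ of multiplicity $a_1\ge2$, and $d\varphi_z$ kills $T_z\ell$ by (ii). Two such directions span, so $d\varphi_z=0$, and $\varphi|_{D_1}$ is constant.

**Step 3: contradiction with the kernel.** For every $\ell\in U$ the roots of $h_\ell$ lie on $D$, so by (i) and Step 2 $x_\ell=x$ does not depend on $\ell$. Hence $W_\ell\subset W':=\ker x$, a fixed hyperplane of $W$, for all $\ell\in U$. By (K1), $A(\cdot,\tau)\in W_{\ell_\tau}\subset W'$ for a dense set of $\tau$, hence for all $\tau$. This contradicts (K2). So some $I_j$ dominates $\mathbb P^2$.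

**Step 4: simple roots.** For such $j$ the map $I_j\to\Sigma$, $(z,\ell)\mapsto\varphi(z)$, is dominant. It is defined everywhere, as lines of $U$ avoid $\mathrm{Bs}$. The preimage of $\Sigma\setminus\Sigma_0$ is a closed subset of $I_j$ of dimension $\le1$. Removing its image from $U$, we get $\varphi(z)\in\Sigma_0$ for all $(z,\ell)\in I_j$. Every root $z'$ of $h_\ell$ satisfies $\varphi(z')=x_\ell=\varphi(z)\in\Sigma_0$ by (i). So $\varphi$ is locally biholomorphic onto $\Sigma$ at $z'$, and by (ii) $z'$ is a simple root. $\square$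

## 8. Two roots with one image: Theorem 2(b)

Let $s>0$ and $s>\frac{(r-2)(r-3)}2$. By (4), $\sum_{i\ge1}\lambda_i\ge2$, so $\lambda_1\ge1$ and $r\ge2$ by Lemma 8.

**Step 1: reduce to $\lambda_1=r-2$, $\lambda_2=r-3$.** By Lemma 8, $\lambda_1\le r-1$. If $\lambda_1=r-1$, then $d=r-1$ by Lemma 9. If $\lambda_1\le r-3$, then $s+1\le(r-3)+\dots+1=\frac{(r-2)(r-3)}2$, which is excluded. So let $\lambda_1=r-2$. If $r=3$, then $\lambda_1=1$ and $\lambda_2=0$, so $s+1=1$, excluded. So $r\ge4$, and $\lambda_2\le r-3$. If $\lambda_2\le r-4$, then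
$$s+1\le(r-2)+\frac{(r-3)(r-4)}2=\frac{(r-2)(r-3)}2+1,$$
again excluded. So $\lambda_2=r-3\ge1$.

**Step 2: hypothesis (h).** By Theorem 2(a), $d\ge r-1$. Suppose $d\ge r$. From (5) and Lemma 7, $r-2=\lambda_2+1\le\dim S_1V_2\le\dim V_1=r-2$. So
$$V_2=h_\ell S_{r-4}(\ell),\qquad V_1=S_1V_2=h_\ell S_{r-3}(\ell),$$
and (h) holds. Take $(z,\ell)\in I_j$ as in Proposition 10. As $\delta\ge2$ and all roots of $h_\ell$ are simple, there is a root $z'\ne z$.

**Step 3: a germ identifying the two points.** By (i), $\varphi(z)=\varphi(z')\in\Sigma_0$, and $\varphi$ is a local biholomorphism onto $\Sigma$ at both points. So there is a germ of biholomorphism $\sigma:(\mathbb P^2,z)\to(\mathbb P^2,z')$ with $\varphi\circ\sigma=\varphi$.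

**Step 4: $\sigma$ moves the line.** The germ $\sigma(\ell,z)$ differs from $(\ell,z')$. Otherwise take $y\in\ell$ near $z$, $y\ne z$. Then $y$ and $\sigma(y)$ are distinct points of $\ell\setminus\{h_\ell=0\}$ with $\varphi(y)=\varphi(\sigma(y))$, contradicting (iii).

**Step 5: double vanishing on $\ell$ at $z$ forces double vanishing at $z'$.** Let $\eta$ be a local equation of $\sigma(\ell,z)$ at $z'$, let $f=\ell^2g\in W_\ell^{(2)}$, and let $u\in W$ with $u(z)\ne0$. Since $\mathrm{ev}_z$ and $\mathrm{ev}_{z'}$ are proportional, $u(z')\ne0$. From $\varphi\circ\sigma=\varphi$ we get $(f/u)\circ\sigma=f/u$ near $z$. The function $f/u$ vanishes doubly on $\ell$ near $z$, so it vanishes doubly on $\sigma(\ell,z)$ near $z'$, that is, $\eta^2\mid\ell^2g$ in the local ring at $z'$. This ring is factorial, $\eta$ is irreducible, and $\eta\nmid\ell$ by Step 4. So $\eta^2\mid g$, and $g|_\ell$ vanishes to order $\ge2$ at $z'$. Thus all elements of $V_2=h_\ell S_{r-4}(\ell)$ vanish to order $\ge2$ at $z'$. Multiplying $h_\ell$ by an element of $S_{r-4}(\ell)$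 not vanishing at $z'$, we see that $z'$ is a multiple root of $h_\ell$. This contradicts Proposition 10. Hence $d=r-1$. $\blacksquare$

The last step needs $V_2\ne0$. In Theorem 4 the remaining tail is $(2)$, with $V_2=0$, and a different argument is needed.

## 9. Layers $(4,2)$: differentiating the family $W_\ell$ and Theorem 4

Let $r=4$, $s>0$. By Theorem 2(a), $d\ge3$. If $s\ge2$, then $s>\frac{2\cdot1}2$, so $d=3$ by Theorem 2(b). Let $s=1$, so $N=5$, $\dim W=6$, and $\sum_{i\ge1}\lambda_i=2$. By Lemma 8, $(\lambda_i)=(4,2,0,\dots)$. **Assume $d\ge5$.** We derive a contradiction.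

**The spaces $G_\ell$.** Write $W_\ell=\ell G_\ell$ with $G_\ell\subset S_{d-1}$, $\dim G_\ell=2$. As $W^{(2)}_\ell=0$, we have $G_\ell\cap\ell S_{d-2}=0$, and the restriction $G_\ell\to V_1$ is bijective. Take local holomorphic sections $g=g(\ell)\in G_\ell$, regarded as functions of the linear form $\ell\in S_1\cong\mathbb C^3$, homogeneous of degree $0$. Let $\partial_p$ be the derivative in direction $p\in S_1$. At $\ell$, Euler's relation gives $\partial_\ell g=0$. So $\partial_pg$ depends only on $p$ mod $\ell$, i.e. on $p\in S_1(\ell)$. Since $\ell g(\ell)\in W$ for all $\ell$,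
$$\partial_p(\ell g)=pg+\ell\,\partial_pg\in W,\qquad \partial_p^2(\ell g)=2p\,\partial_pg+\ell\,\partial_p^2g\in W,\qquad\text{so}\quad p\,(\partial_pg)|_\ell\in V_0. \tag{7}$$
By Lemma 7, $\dim S_1V_1\in\{3,4\}$, with one value for generic $\ell$; shrink $U$ accordingly. Let $x,y$ be coordinates on $\ell$. For $p=\alpha x+\beta y$ put $p^\perp=(\beta,-\alpha)$, the zero of $p$.

### Case A: $\dim S_1V_1=3$

By Lemma 7, $V_1=h_\ell S_1(\ell)$ with $\delta=\deg h_\ell=d-2\ge3$. So (h) holds.

**Step A1: derivatives of sections are divisible by $h_\ell$ on $\ell$.** By (7) and (6), $p\,(\partial_pg)|_\ell=c(p)w_\ell+h_\ell q_p$ with $c(p)\in\mathbb C$ and $q_p\in S_2(\ell)$. Both are quadratic in $p$, because the left side is and the decomposition is linear. Evaluating at $p^\perp$,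
$$c(p)\,w_\ell(p^\perp)=-h_\ell(p^\perp)\,q_p(p^\perp)$$
as polynomials in $(\alpha,\beta)$. Since $h_\ell$ and $w_\ell$ are coprime, $h_\ell(p^\perp)$, of degree $\ge3$, divides $c(p)$, of degree $2$. So $c=0$, and $h_\ell\mid p\,(\partial_pg)|_\ell$ for all $p$. For $p$ coprime to $h_\ell$ this gives $h_\ell\mid(\partial_pg)|_\ell$. Such $p$ span $S_1(\ell)$, so by linearity
$$h_\ell\mid(\partial_pg)|_\ell\qquad\text{for all }p. \tag{8}$$

**Step A2: a moving root that cannot move.** Take a component $I_j$ from Proposition 10. Both projections $I_j\to U$ and $I_j\to\mathbb P^2$ are dominant maps of surfaces, hence of rank $2$ at a generic point. Near such a point $I_j$ is a graph $\ell\mapsto[z(\ell)]$, and this map from an open set of $\mathbb P^{2*}$ to $\mathbb P^2$ has rank $2$. Lift it to $z(\ell)\in\mathbb C^3\setminus0$, holomorphic and homogeneous of degree $0$ in $\ell$. At the given $\ell$, with $z=z(\ell)$, choose a local section $g$ with $g|_\ell=h_\ell\beta_\ell$, $\beta_\ell(z)\ne0$. For all nearby $\ell$ we have $g(\ell)|_\ell\in V_1=h_\ell S_1(\ell)$,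 so $g(\ell)(z(\ell))=0$. Now let $p\in S_1$ with $p(z)=0$, $p\notin\mathbb C\ell$.

Differentiating $\ell(z(\ell))=0$ in direction $p$ gives $p(z)+\ell(\partial_pz)=0$, so $\ell(\partial_pz)=0$. Differentiating $g(\ell)(z(\ell))=0$ gives $(\partial_pg)(z)+dg_z(\partial_pz)=0$. The first term is $0$ by (8), so $dg_z(\partial_pz)=0$. On the two-dimensional space $\{\ell=0\}\subset\mathbb C^3$ the form $g$ has a simple zero along $\mathbb Cz$, since $z$ is a simple root of $h_\ell$ by Proposition 10 and $\beta_\ell(z)\ne0$. So $dg_z$ restricted to this space is nonzero with kernel $\mathbb Cz$. Hence $\partial_pz\in\mathbb Cz$, and the differential of $\ell\mapsto[z(\ell)]$ kills the nonzero direction $p$ mod $\ell$. This contradicts rank $2$.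

### Case B: $\dim S_1V_1=4$

Then $V_0=S_1V_1$ and $V_1=\langle a,b\rangle$, with $a,b$ of degree $d-1$. They are coprime, because a common zero would be a common zero of $V_0$.

**Lemma 11.** Let $a,b$ be coprime binary forms of degree $e\ge2$ and $R=\mathbb C[x,y]/(a,b)$. Then $\dim R_{2e-2}=1$. If $f\in S_e$ satisfies $fS_{e-2}\subset(a,b)$, then $f\in\langle a,b\rangle$. (Here $S_j$ denotes binary forms.)

*Proof.* The map $S_{e-2}\oplus S_{e-2}\to S_{2e-2}$, $(u,v)\mapsto ua+vb$, is injective, as $ua=-vb$ forces $b\mid u$. So its image has dimension $2e-2$ in a space of dimension $2e-1$, and $\dim R_{2e-2}=1$.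

Next, let $f\in S_m$, $m<2e-2$, with $xf,yf\in(a,b)$; we show $f\in(a,b)$. Write $xf=A_1a+B_1b$, $yf=A_2a+B_2b$, with homogeneous coefficients. Then $(yA_1-xA_2)a+(yB_1-xB_2)b=0$. So $yA_1-xA_2=tb$, $yB_1-xB_2=-ta$ with a form $t$ of degree $m+2-2e<0$, i.e. $t=0$. Hence $x\mid A_1$, $x\mid B_1$, and $f=(A_1/x)a+(B_1/x)b$.

Now let $fS_{e-2}\subset(a,b)$. For $c\in S_{e-3}$ the form $cf$ has degree $2e-3<2e-2$, and $xcf,ycf\in(a,b)$, so $cf\in(a,b)$. Thus $fS_{e-3}\subset(a,b)$. Descending, $f\in(a,b)$, and $(a,b)$ in degree $e$ is $\langle a,b\rangle$. $\square$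

We use this with $e=d-1$. Multiplication embeds $R_{d-1}=S_{d-1}(\ell)/V_1$ into the dual of $S_{d-3}(\ell)$, with values in $R_{2d-4}\cong\mathbb C$.

**Step B1: $(\partial_pg)|_\ell\in V_1$ for all $p$.** Let $\psi(p)\in R_{d-1}$ be the class of $(\partial_pg)|_\ell$, linear in $p\in S_1(\ell)$. By (7), $p\,(\partial_pg)|_\ell\in V_0=S_1V_1$, so $p\,\psi(p)=0$ in $R_d$. Viewed as a functional on $S_{d-3}(\ell)$, $\psi(p)$ kills $p\,S_{d-4}(\ell)$. For $p\ne0$ that is the kernel of evaluation at $p^\perp$. So
$$\psi(p)(f)=\gamma(p)\,f(p^\perp),\qquad f\in S_{d-3}(\ell),$$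
with a scalar $\gamma(p)$. The function $\psi(p)(x^{d-3})=\gamma(p)\beta^{d-3}$ is linear in $(\alpha,\beta)$ and vanishes for $\beta=0$, so it is $c_1\beta$. Likewise $\psi(p)(y^{d-3})=\gamma(p)(-\alpha)^{d-3}=c_2\alpha$. For $\alpha\beta\ne0$,
$$c_1\beta^{4-d}=\gamma(p)=\pm c_2\alpha^{4-d}.$$
As $d\ne4$, this forces $c_1=c_2=0$. So $\gamma(p)=0$ whenever $\alpha\beta\ne0$. Such $p$ span, and $\psi=0$ by linearity.

For $d=4$ this step gives nothing: a constant $\gamma$ makes $\gamma f(p^\perp)$ linear in $p$. Indeed, for (2) we found $G_\ell=\langle z_1^3,z_0Q_\ell\rangle$. This space moves with $\ell$, since the coefficients of $z_0z_1^2$ and $z_0z_2^2$ in $z_0Q_\ell$ are $\tau_1^2$ and $\tau_2^2$.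

**Step B2: $G_\ell$ is locally constant.** Let $g=(g_1,g_2)$ be a local frame, written as a column. Suppose that for some $j\ge1$, at all $\ell$ in an open set,
$$\partial_pg=\Gamma_pg+\ell^jk_p\qquad\text{for all }p\in S_1, \tag{9}$$
with $\Gamma_p$ a scalar $2\times2$ matrix and $k_p$ a column of forms. For $j=1$ this is Step B1, since $V_1=G_\ell|_\ell$. The decomposition is unique because $G_\ell\cap\ell S_{d-2}=0$. Hence $\Gamma_p$ and $k_p$ are holomorphic in $\ell$ and linear in $p$, and $k_\ell=0$, because $\partial_\ell g=0$. We show that $\ell\mid k_p$.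

For fixed directions $p,q$,
$$\partial_p\partial_q(\ell g)=q\,\partial_pg+p\,\partial_qg+\ell\,\partial_p\partial_qg .$$
By (9), used twice,
$$\partial_p\partial_qg=(\partial_p\Gamma_q)g+\Gamma_q(\Gamma_pg+\ell^jk_p)+j\ell^{j-1}p\,k_q+\ell^j\partial_pk_q .$$
With $C=\partial_p\Gamma_q+\Gamma_q\Gamma_p$, and $O(\ell^{j+1})$ denoting multiples of $\ell^{j+1}$, we obtain
$$\partial_p\partial_q(\ell g)=p\,\Gamma_qg+q\,\Gamma_pg+\ell^j\big((1+j)p\,k_q+q\,k_p\big)+\ell\,Cg+O(\ell^{j+1}) ,$$
and the components lie in $W$. Also in $W$ are the components of $\ell Cg$, of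
$$\Gamma_q(pg+\ell\,\partial_pg)=p\,\Gamma_qg+\ell\,\Gamma_q\Gamma_pg+O(\ell^{j+1}),$$
of the same expression with $p,q$ exchanged, and of $\ell\,\Gamma_q\Gamma_pg$ and $\ell\,\Gamma_p\Gamma_qg$. Subtracting, we get componentwise
$$\ell^j\big((1+j)p\,k_q+q\,k_p\big)+O(\ell^{j+1})\in W^{(j)}_\ell .$$

If $j\ge2$, then $W^{(j)}_\ell=0$. So $(1+j)pk_q+qk_p=0$ on $\ell$. Taking $q=p\notin\mathbb C\ell$ gives $(2+j)\,p\,k_p|_\ell=0$, so $k_p|_\ell=0$, while $k_\ell=0$ anyway.

If $j=1$, then $(2pk_q+qk_p)|_\ell\in V_1$ componentwise for all $p,q$. Exchanging $p$ and $q$, also $(2qk_p+pk_q)|_\ell\in V_1$. Twice the first minus the second is $3pk_q|_\ell$, so $pk_q|_\ell\in V_1$ for all $p$. If a component $\kappa$ of $k_q|_\ell$ were nonzero, then $V_1=\kappa S_1(\ell)$ with $\deg\kappa=d-2>0$, contradicting that $V_1$ is spanned by coprime forms. So $k_q|_\ell=0$.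

In all cases $\ell\mid k_p$, and (9) holds with $j+1$ in place of $j$. The entries of $\ell^jk_p$ have degree $d-1$. So for $j>d-1$ we have $k_p=0$, i.e. $\partial_pg=\Gamma_pg$. Along a segment $\ell_0+tp$ in a ball this is a linear ordinary differential equation. Its solution is $g(\ell_0+tp)=\Phi(t)g(\ell_0)$ with $\Phi(t)$ an invertible scalar matrix. So the span $G_\ell=G$ is the same for all $\ell$ in an open set.

**Step B3: the signature.** For an open set of $\ell$ we have $\ell G\subset W$. Such $\ell$ span $S_1$, so $S_1G\subset W$. A basis $f_1,f_2$ of $G$ is coprime: a common factor of positive degree would restrict to one of $V_1(\ell)$. If $L_1f_1+L_2f_2=0$ with $L_i\in S_1$, then $f_1\mid L_2$, and $\deg f_1=d-1>1$ gives $L_2=0$, $L_1=0$. So $S_1\otimes G\to W$ is injective, and bijective since $\dim W=6$.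

For $\tau$ in an open set, (K1) gives $A(\cdot,\tau)\in W_{\ell_\tau}=\ell_\tau G$. So $B(\cdot,\tau)\in G$, and hence for all $\tau$. The functions $A$ and $\ell_\tau(z)$ are Hermitian symmetric, that is, $F(z,\tau)=\overline{F(\bar\tau,\bar z)}$ for both. So $B$ is Hermitian symmetric, and
$$B(z,\tau)=\sum_{i,j}\beta_{ij}\,f_i(z)\,\bar f_j(\tau)$$
with a Hermitian $2\times2$ matrix $\beta$. In the basis $z_if_j$ of $W$ ($i=0,1,2$; $j=1,2$), (3) shows that $A$ has the matrix $\operatorname{diag}(-1,1,1)\otimes\beta$. It is nondegenerate by (K3). So $\beta$ has $n_+$ positive and $n_-$ negative eigenvalues with $n_++n_-=2$, and $A$ has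
$$n_++2n_-=2+n_-\ge2$$
negative eigenvalues. This contradicts (K3), which allows exactly one.

**End of the proof of Theorem 4.** Both cases are impossible, so $d\le4$ when $s=1$. Hence $d\in\{3,4\}$, and $d=4$ only for $N=5$, $s=1$. The map of Theorem 1 has $d=4$. Degree $3$ occurs by the Remark after the proof of Theorem 2(c), with $r=4$ and $1\le s\le5$. $\blacksquare$
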